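\title{The exact worst case of alternating projections\\ onto two convex sets that share a ball}

\begin{abstract}
Let $C_1,C_2\subseteq\mathbb{R}^d$ be closed convex sets whose intersection contains a ball of radius $\delta$ centered at $q$, and start alternating projections at distance at most $R$ from $q$. We prove that the $N$-th iterate is at distance at most
$\max_{0\le c<1}c^{2N-1}\bigl(\sqrt{R^2-\delta^2}-\delta(1+c)/\sqrt{1-c^2}\bigr)$
from $C_1\cap C_2$. For smooth sets this is a conjecture stated in a paper of Luner and Grimmer; the proof uses neither smoothness nor the dimension. For $d\ge2$ the bound is attained by two half-spaces, so it is the exact worst case, and we describe all cases of equality. The proof attaches a model pair of half-spaces to each projection step and compares the whole trajectory with the slowest of these models.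
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We work in $\mathbb{R}^d$ with the Euclidean norm. We write $B(q,\delta)$ for the closed ball of radius $\delta$ centered at $q$, and $\operatorname{proj}_C(x)$ for the point of a nonempty closed convex set $C$ nearest to $x$. Given closed convex sets $C_1,C_2$ and a starting point $x_0$, the method of \emph{alternating projections} generates
\[
z_k=\operatorname{proj}_{C_1}(x_k),\qquad x_{k+1}=\operatorname{proj}_{C_2}(z_k),\qquad k=0,1,2,\dots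
\]
Its purpose is to approach $K=C_1\cap C_2$, and we ask how far from $K$ the point $x_N$ can still be.

An answer needs two measurements: how far away the method starts, and how thick $K$ is. If one knows only a point $q\in K$ with $\|x_0-q\|\le R$, then $\operatorname{dist}(x_N,K)$ can be arbitrarily close to $R$ for every $N$ when $d\ge2$ (Remark~\ref{rem:nodelta}). Thickness is measured by the $\delta$-interior
\[
\operatorname{Int}_\delta C=\{q: B(q,\delta)\subseteq C\},\qquad \delta>0 .
\]
One may also ask the sets to have no corners. The \emph{normal cone} of a convex set $C$ at $x\in C$ is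
\[
N_C(x)=\{\zeta:\langle\zeta,y-x\rangle\le0\ \text{ for all } y\in C\},
\]
and for $\beta>0$ a closed convex set $C$ is \emph{$\beta$-smooth} if $B(x-\zeta/\beta,1/\beta)\subseteq C$ for every boundary point $x$ of $C$ and every unit vector $\zeta\in N_C(x)$: a ball of radius $1/\beta$ touches every boundary point from inside. The following conjecture comes from \cite{LG}.

\medskip
\noindent\textbf{Conjecture.} \emph{Fix an integer $N\ge1$, $\beta>0$ and $0<\delta\le R$. For all closed convex $\beta$-smooth sets $C_1,C_2$, all $q\in\operatorname{Int}_\delta(C_1\cap C_2)$ and all $x_0$ with $\|x_0-q\|\le R$,}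
\[
\operatorname{dist}(x_N,C_1\cap C_2)\le\max_{c\in[0,1]}c^{2N-1}\left(\sqrt{R^2-\delta^2}-\frac{\delta(c+1)}{\sqrt{1-c^2}}\right),
\]
\emph{where the value at $c=1$ is read as $-\infty$.}
\medskip

Section~\ref{sec:wedge} explains the formula: for $0<c<1$, the expression under the maximum, when positive, is the value of $\operatorname{dist}(x_N,K)$ for two half-spaces whose intersection is a wedge of opening angle $\arccos c$. Half-spaces are $\beta$-smooth for every $\beta$, which is why $\beta$ does not appear. The conjecture thus says that nothing is slower than the slowest wedge. We prove it, for all closed convex sets.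

Throughout, $0<\delta\le R$, $T=\sqrt{R^2-\delta^2}$, and for integers $M\ge1$
\[
V_M(T)=\max_{c\in[0,1)}c^{M}\Bigl(T-\delta\,\frac{1+c}{\sqrt{1-c^2}}\Bigr).
\]
The function under the maximum is continuous on $[0,1)$, vanishes at $c=0$ and tends to $-\infty$ as $c\to1$. So the maximum exists and $V_M(T)\ge0$.

\begin{theorem}[Upper bound]\label{thm:upper}
Let $C_1,C_2\subseteq\mathbb{R}^d$ be closed convex sets, $K=C_1\cap C_2$, $q\in\operatorname{Int}_\delta K$ and $\|x_0-q\|\le R$. Then for every $N\ge1$
\[
\operatorname{dist}(x_N,K)\le V_{2N-1}(T),\qquad \operatorname{dist}(z_N,K)\le V_{2N}(T).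
\]
\end{theorem}

The first inequality, applied to $\beta$-smooth sets, is the conjecture.

\begin{theorem}[Sharpness]\label{thm:sharp}
For $d\ge2$ and all $N\ge1$, $\beta>0$, $0<\delta\le R$, the first bound of Theorem~\ref{thm:upper} is attained by $\beta$-smooth sets. So $V_{2N-1}(T)$ is the exact worst case, whatever $\beta$ is.
\end{theorem}

For $d=1$ the distance is always $0$. Indeed, $C_2$ is then an interval containing $q$, so $x_1=\operatorname{proj}_{C_2}(z_0)$ lies between $q$ and $z_0$; both belong to $C_1$, hence $x_1\in C_1\cap C_2$.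

\begin{corollary}[The value of the bound]\label{cor:value}
Let the assumptions of Theorem~\ref{thm:upper} hold.
\begin{itemize}
\item[(a)] If $R\le\sqrt2\,\delta$, then $x_1\in K$. For $d\ge2$ the constant $\sqrt2$ is best possible.
\item[(b)] If $R>\sqrt2\,\delta$, then the maximizer in $V_M(T)$ is $c_*=\frac{\Lambda_*^2-\delta^2}{\Lambda_*^2+\delta^2}$, where $\Lambda_*$ is the unique root in $(\delta,T)$ of
\[
L^4+4M\delta^2L^2-4M\delta^2TL-\delta^4=0 .
\]
In particular $\operatorname{dist}(x_N,K)\le\bigl(1-\frac{2\delta^2}{R^2}\bigr)^{2N-1}(T-\delta)$.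
\end{itemize}
\end{corollary}

\begin{theorem}[Equality cases]\label{thm:equality}
Let the assumptions of Theorem~\ref{thm:upper} hold, let $R>\sqrt2\,\delta$ and $M=2N-1$. Then $V_M(T)>0$, and the maximum is attained at a unique $c_*\in(0,1)$. Put
\[
\Lambda_*=\delta\sqrt{\tfrac{1+c_*}{1-c_*}},\qquad s_*=\sqrt{1-c_*^2},\qquad D_*=T-\Lambda_* .
\]
Then $\operatorname{dist}(x_N,K)=V_M(T)$ if and only if there are orthonormal vectors $e_1,e_2$ such that, with
\[
p=q+\Lambda_*e_1+\delta e_2,\qquad n_1=e_2,\qquad n_2=s_*e_1-c_*e_2,\qquad f=c_*e_1+s_*e_2,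
\]
the following hold:
\begin{itemize}
\item[(i)] $p\in K$, $n_1\in N_{C_1}(p)$ and $n_2\in N_{C_2}(p)$;
\item[(ii)] $x_0=q+Te_1+\delta e_2$, $z_k=p+D_*c_*^{2k}e_1$ for $0\le k\le N-1$, and $x_k=p+D_*c_*^{2k-1}f$ for $1\le k\le N$.
\end{itemize}
\end{theorem}

After recalling the tools (Section~\ref{sec:tools}) we compute the iterates for a wedge, which proves Theorem~\ref{thm:sharp} (Section~\ref{sec:wedge}). For general sets we attach to each iterate a number $L$ and show that the next step is at least as good as a step in the wedge with parameter $L$ (Section~\ref{sec:step}). Since $L$ may change from step to step, these estimates must be chained; this is done in Section~\ref{sec:upper}. Sections~\ref{sec:value} and~\ref{sec:equality} prove Corollary~\ref{cor:value} and Theorem~\ref{thm:equality}. From now on we translate so that $q=0$; the standing assumption is $B(0,\delta)\subseteq K$.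

\section{Projections and normal cones}\label{sec:tools}

Let $C$, $A$, $A'$ be nonempty closed convex sets. We use five facts.
\begin{itemize}
\item[(P1)] The nearest point $\operatorname{proj}_C(x)$ exists and is unique, and $y=\operatorname{proj}_C(x)$ if and only if $y\in C$ and $x-y\in N_C(y)$.
\item[(P2)] If $y=\operatorname{proj}_C(x)$ and $z\in C$, then $\|x-z\|^2\ge\|x-y\|^2+\|y-z\|^2$. Indeed, the difference of the two sides is $-2\langle x-y,z-y\rangle$, which is nonnegative by (P1).
\item[(P3)] Let $n$ be a unit vector, $H=\{y:\langle n,y-p\rangle\le0\}$ and $t=\langle n,x-p\rangle>0$. Then $\operatorname{proj}_H(x)=x-tn$ and $\operatorname{dist}(x,H)=t$. If $p\in C$ and $n\in N_C(p)$, then $C\subseteq H$, so $\operatorname{dist}(x,C)\ge t$.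
\item[(P4)] If $B(0,\delta)\subseteq C$, $p\in C$ and $a\in N_C(p)$, then $\langle a,p\rangle\ge\delta\|a\|$. For $a\ne0$ this is the inequality $\langle a,y-p\rangle\le0$ at $y=\delta a/\|a\|$.
\item[(P5)] If $A$ and $A'$ have a common interior point, then $N_{A\cap A'}(p)=N_A(p)+N_{A'}(p)$ for every $p\in A\cap A'$ \cite[Cor.~23.8.1]{Rock}. The inclusion $\supseteq$ follows from the definition.
\end{itemize}

\section{Two half-spaces}\label{sec:wedge}

Take two half-planes whose boundary lines are tangent to the disk $B(0,\delta)$ and meet at a point $p$, so that their intersection is a wedge of opening angle $\theta$ (Figure~\ref{fig:wedge}). The natural parameter is the distance $L$ from the apex $p$ to either point of tangency; it satisfies $\tan(\theta/2)=\delta/L$. Accordingly, for $L\ge\delta$ we define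
\[
c(L)=\frac{L^2-\delta^2}{L^2+\delta^2},\qquad s(L)=\frac{2\delta L}{L^2+\delta^2}=\sqrt{1-c(L)^2},
\]
which are $\cos\theta$ and $\sin\theta$. Since $c(L)=1-2\delta^2/(L^2+\delta^2)$, the function $c$ is a strictly increasing bijection $[\delta,\infty)\to[0,1)$, and $s$ is positive and strictly decreasing. From $1-c(L)=2\delta^2/(L^2+\delta^2)$ and $1+c(L)=2L^2/(L^2+\delta^2)$ we get
\begin{equation}\label{eq:ident}
\delta\,s(L)=L\,\bigl(1-c(L)\bigr),\qquad L\,s(L)=\delta\,\bigl(1+c(L)\bigr).
\end{equation}
The second identity says that the inverse of $c(\cdot)$ is $c\mapsto\delta\frac{1+c}{\sqrt{1-c^2}}=\delta\sqrt{\frac{1+c}{1-c}}$. Substituting it in the definition of $V_M$ gives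
\begin{equation}\label{eq:VL}
V_M(T)=\max_{L\ge\delta}\,c(L)^M\,(T-L).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!15] (2,1) -- (-1.4,1) -- (-1.4,-1.4) -- (0.2,-1.4) -- cycle;
\draw (0,0) circle (1);
\draw[thick] (-1.4,1) -- (4.3,1) node[right] {$\partial H_1$};
\draw[thick] (0.2,-1.4) -- (3.05,2.4) node[above] {$\partial H_2$};
\draw[dashed] (0,0) -- (0,1) node[midway,left] {$\delta$};
\draw[->] (3.875,1) -- (2.69,1.889);
\draw[->] (2.675,1.9) -- (2.675,1.03);
\draw[<->] (0,1.25) -- (2,1.25) node[midway,above] {$L$};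
\draw[<->] (2,0.55) -- (3.875,0.55) node[midway,below] {$D$};
\fill (0,0) circle (0.03) node[below] {$0$};
\fill (2,1) circle (0.03) node[below right] {$p$};
\fill (3.875,1) circle (0.03) node[below] {$m_0$};
\fill (2.675,1.9) circle (0.03) node[left] {$m_1$};
\fill (2.675,1) circle (0.03) node[below] {$m_2$};
\node at (1.5,0.8) {$\theta$};
\node at (-1.1,-1.1) {$K$};
\end{tikzpicture}
\caption{Two half-planes $H_1,H_2$ tangent to the disk of radius $\delta$; their intersection $K$ (shaded) is a wedge with apex $p$ and angle $\theta$. Alternating projections started at $m_0$ move between the two boundary lines, and each step multiplies the distance to $p$ by $\cos\theta$. Drawn for $\delta=1$, $L=2$, $\cos\theta=3/5$, $D=15/8$.}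
\label{fig:wedge}
\end{figure}

Let $d\ge2$, let $e_1,e_2$ be orthonormal, $L>\delta$, $c=c(L)$, $s=s(L)$ and $D>0$. The \emph{wedge model} with data $(L,D,e_1,e_2)$ consists of
\[
p=Le_1+\delta e_2,\qquad n_1=e_2,\qquad n_2=se_1-ce_2,\qquad f=ce_1+se_2,
\]
the half-spaces $H_i=\{x:\langle n_i,x-p\rangle\le0\}$, and the points
\[
m_j=p+Dc^je_1\ \ (j\text{ even}),\qquad m_j=p+Dc^jf\ \ (j\text{ odd}).
\]

\begin{lemma}\label{lem:wedge}
In the wedge model, for all $j\ge0$:
\begin{itemize}
\item[(a)] $B(0,\delta)\subseteq H_1\cap H_2$;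
\item[(b)] $m_{j+1}$ is the projection of $m_j$ onto $H_2$ for even $j$ and onto $H_1$ for odd $j$, and $\|m_{j+1}-m_j\|=sDc^j$;
\item[(c)] $\operatorname{dist}(m_j,H_1\cap H_2)=\|m_j-p\|=Dc^j$;
\item[(d)] $\|m_j\|^2=(L+Dc^j)^2+\delta^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\langle n_1,p\rangle=\delta$, and $\langle n_2,p\rangle=sL-c\delta=\delta$ by \eqref{eq:ident}. So $H_i=\{x:\langle n_i,x\rangle\le\delta\}$ with $\|n_i\|=1$.

(b) Let $t>0$. Since $\langle n_2,te_1\rangle=ts>0$, (P3) gives $\operatorname{proj}_{H_2}(p+te_1)=p+t(e_1-sn_2)$, and $e_1-sn_2=(1-s^2)e_1+sce_2=cf$. Since $\langle n_1,tf\rangle=ts>0$, (P3) gives $\operatorname{proj}_{H_1}(p+tf)=p+t(f-se_2)=p+tce_1$. In both cases the distance moved is $ts$.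

(c) The unit vectors $e_1=\frac cs n_1+\frac1s n_2$ and $f=\frac1s n_1+\frac cs n_2$ are nonnegative combinations of $n_1,n_2$, so they lie in $N_{H_1\cap H_2}(p)$. By (P1), $p$ is the projection of $m_j$ onto $H_1\cap H_2$.

(d) For even $j$, $m_j=(L+Dc^j)e_1+\delta e_2$. For odd $j$ use the orthonormal pair $f,n_2$: by \eqref{eq:ident}, $Lf+\delta n_2=(Lc+\delta s)e_1+(Ls-\delta c)e_2=Le_1+\delta e_2=p$, so $m_j=(L+Dc^j)f+\delta n_2$.
\end{proof}

Now run alternating projections on $C_1=H_1$, $C_2=H_2$ from $x_0=m_0$. The first projection does nothing, because $m_0\in H_1$. Hence $z_k=m_{2k}$ and $x_k=m_{2k-1}$ for $k\ge1$; this explains the exponent $2N-1$. By part (d), $\|x_0\|\le R$ means $D\le T-L$, and with $D=T-L$ part (c) gives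
\begin{equation}\label{eq:wedgevalue}
\operatorname{dist}(x_N,H_1\cap H_2)=c(L)^{2N-1}(T-L).
\end{equation}
The two factors compete. A narrow wedge contracts slowly, but it must contain the ball, so its apex lies far out and little room $T-L$ remains for the starting point. By \eqref{eq:VL}, $V_{2N-1}(T)$ is the best compromise. Wedges of angle $\theta\ge\pi/2$, that is $c=\cos\theta\le0$, play no role: there $\operatorname{proj}_{H_2}(p+te_1)=p+tcf$ satisfies $\langle n_1,tcf\rangle=tcs\le0$, so it already lies in $H_1\cap H_2$.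

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
A half-space $H=\{x:\langle n,x\rangle\le\gamma\}$ with $\|n\|=1$ is $\beta$-smooth for every $\beta>0$: at a boundary point $x$ the only unit normal is $n$, and every $y\in B(x-n/\beta,1/\beta)$ has $\langle n,y\rangle\le\gamma-1/\beta+1/\beta$. If $V_{2N-1}(T)=0$, let $C_1=C_2$ be a half-space containing $B(0,\delta)$; then $x_N=z_0\in K$ and the distance is $0$. If $V_{2N-1}(T)>0$, let $L$ be a maximizer in \eqref{eq:VL}. Then $c(L)>0$ and $T-L>0$, so $L>\delta$ and $D=T-L>0$. The wedge model with these data has $B(0,\delta)\subseteq H_1\cap H_2$ and $\|x_0\|=R$, and it attains $V_{2N-1}(T)$ by \eqref{eq:wedgevalue}. Together with Theorem~\ref{thm:upper}, proved below, this shows that $V_{2N-1}(T)$ is the exact worst case.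
\end{proof}

\begin{remark}\label{rem:nodelta}
The proofs of parts (b) and (c) of Lemma~\ref{lem:wedge} use only $c\in(0,1)$, $s=\sqrt{1-c^2}$ and the fact that both boundaries pass through $p$. Taking $p=q$ and $D=R$ gives $\operatorname{dist}(x_N,K)=Rc^{2N-1}$ with $c$ as close to $1$ as we like. So the hypothesis $q\in K$ alone gives no bound below $R$.
\end{remark}

\section{One projection step}\label{sec:step}

For general sets there is no apex and no angle, and we need a substitute for $L$. Let $w$ be an iterate, $p$ its nearest point in $K$, and $v$ the unit vector from $p$ to $w$. In the wedge, $v$ is $e_1$ or $f$, and the formulas $p=Le_1+\delta e_2=Lf+\delta n_2$ show that $L=\langle p,v\rangle$ in both cases. This expression makes sense for arbitrary sets, and we take it as the definition. The lemma below says that the step from $w$ is at least as good as a step in the wedge with this $L$. The difficulty is that $v$ is normal to $K$, while the step is a projection onto one of the two sets; the sum rule (P5) converts information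 about $K$ into a supporting half-space of each set.

\begin{lemma}\label{lem:step}
Let $A,A'$ be closed convex sets with $B(0,\delta)\subseteq K=A\cap A'$. Let $w\in A\setminus K$ and
\[
p=\operatorname{proj}_K(w),\quad r=\|w-p\|,\quad v=\frac{w-p}{r},\quad L=\langle p,v\rangle,
\]
\[
w'=\operatorname{proj}_{A'}(w),\quad \ell=\|w-w'\|,\quad r'=\operatorname{dist}(w',K).
\]
Then $L\ge\delta$, and with $c=c(L)$, $s=s(L)$:
\begin{itemize}
\item[(a)] $\ell\ge sr$ and $r'\le\sqrt{r^2-\ell^2}\le cr$;
\item[(b)] $\|w\|^2-\|w'\|^2\ge\ell^2+2\delta\ell$;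
\item[(c)] if $w'\notin K$, then $\|w\|^2\ge(L+r)^2+\delta^2$;
\item[(d)] if $r'=cr>0$, then $\ell=sr$, and there is a unit vector $u\perp v$ with $u\in N_A(p)$, $sv-cu\in N_{A'}(p)$ and $\langle u,p\rangle=\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
By (P1), $v\in N_K(p)$, so by (P5) we can write $v=a+a'$ with $a\in N_A(p)$ and $a'\in N_{A'}(p)$. Put $\alpha=\|a\|$, $\alpha'=\|a'\|$. Since $w\in A$, we have $\langle a,w-p\rangle\le0$, that is $\langle a,v\rangle\le0$. Hence $\langle a',v\rangle=1-\langle a,v\rangle\ge1$, and $\alpha'>0$. Let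
\[
\sigma=\langle a',v\rangle/\alpha'\in(0,1],\qquad \gamma=\sqrt{1-\sigma^2}\in[0,1);
\]
in the wedge these are $s$ and $c$. Then $\alpha'\ge1/\sigma$. The component of $a'$ orthogonal to $v$ has norm $\alpha'\gamma$, and $a=v-a'$ has the opposite component, so $\alpha\ge\alpha'\gamma$. By (P4), $\langle a,p\rangle\ge\delta\alpha$ and $\langle a',p\rangle\ge\delta\alpha'$. Therefore
\begin{equation}\label{eq:Lchain}
L=\langle a,p\rangle+\langle a',p\rangle\ \ge\ \delta(\alpha+\alpha')\ \ge\ \delta\alpha'(1+\gamma)\ \ge\ \delta\,\frac{1+\gamma}{\sqrt{1-\gamma^2}} .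
\end{equation}
The last term is the value at $\gamma$ of the inverse of the increasing function $c(\cdot)$. So $L\ge\delta$ and $\gamma\le c$, hence $\sigma\ge s$.

(a) By (P3) with the unit normal $a'/\alpha'\in N_{A'}(p)$,
\begin{equation}\label{eq:ell}
\ell=\operatorname{dist}(w,A')\ge\langle a'/\alpha',w-p\rangle=\sigma r\ge sr .
\end{equation}
Since $p\in A'$, (P2) gives $\|w'-p\|^2\le r^2-\ell^2$. Since $p\in K$, we get $r'\le\|w'-p\|\le\sqrt{r^2-\ell^2}\le\sqrt{r^2-s^2r^2}=cr$.

(b) We have $\ell>0$ by (a), and $n=(w-w')/\ell$ is a unit vector in $N_{A'}(w')$ by (P1). By (P4), $\langle n,w'\rangle\ge\delta$. Hence $\|w\|^2=\|w'\|^2+2\ell\langle n,w'\rangle+\ell^2\ge\|w'\|^2+2\delta\ell+\ell^2$.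

(c) The component of $w=p+rv$ along $v$ is $L+r$, so $\|w\|^2=(L+r)^2+\|p^\perp\|^2$, where $^\perp$ denotes the component orthogonal to $v$. We must show $\|p^\perp\|\ge\delta$, and for this we use the normal $a$ to the set that contains $w$. If $a=0$, then $a'=v$ and $\sigma=1$, so \eqref{eq:ell} gives $\ell\ge r$; then $\|w'-p\|^2\le r^2-\ell^2\le0$ and $w'=p\in K$. So $w'\notin K$ implies $a\ne0$. Put $u=a/\alpha$. Then $\langle u,v\rangle\le0$, $L>0$ and $\|u^\perp\|\le1$, so by (P4)
\[
\delta\le\langle u,p\rangle=\langle u,v\rangle L+\langle u^\perp,p^\perp\rangle\le\|p^\perp\| .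
\]

(d) If $r'=cr>0$, then $c>0$, and equality holds in $r'\le\sqrt{r^2-\ell^2}\le cr$, so $\ell=sr$. Then \eqref{eq:ell} gives $\sigma=s$ and $\gamma=c$. The last term of \eqref{eq:Lchain} is now $\delta(1+c)/s=L$ by \eqref{eq:ident}, so all inequalities in \eqref{eq:Lchain} are equalities. From right to left: $\alpha'=1/s$; $\alpha=\alpha'c=c/s>0$; and $\langle a,p\rangle=\delta\alpha$. Moreover $\langle a,v\rangle=1-\sigma\alpha'=0$. So $u=a/\alpha$ is a unit vector in $N_A(p)$ orthogonal to $v$ with $\langle u,p\rangle=\delta$, and $a'/\alpha'=s(v-\alpha u)=sv-cu$ lies in $N_{A'}(p)$.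
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $w\in A$ gives $\langle a,v\rangle\le0$, on which (a), (c) and (d) rest. It is not available for the step from $x_0$ to $z_0$, and that step may bring no progress, as in the wedge model. The hypothesis $w'\notin K$ in (c) cannot be dropped: for $A=\mathbb{R}^d$, $A'=\{x:\langle e_1,x\rangle\le\delta\}$ and $w=(\delta+r)e_1$ we have $L=\delta$ and $\|w\|^2=(L+r)^2$.
\end{remark}

\section{Comparison with the slowest wedge}\label{sec:upper}

List the iterates from $z_0$ on as one sequence,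
\[
w_0=z_0,\quad w_1=x_1,\quad w_2=z_1,\quad w_3=x_2,\quad\dots,
\]
so that $w_{2N-1}=x_N$ and $w_{2N}=z_N$. The point $w_j$ lies in $C_1$ for even $j$ and in $C_2$ for odd $j$, and $w_{j+1}$ is its projection onto the other set. Let $r_j=\operatorname{dist}(w_j,K)$ and $\ell_j=\|w_j-w_{j+1}\|$. Fix $M\ge1$ and suppose $r_M>0$. Points of $K$ are fixed by both projections, so $w_0,\dots,w_M\notin K$. In particular these points lie outside $B(0,\delta)$, and
\[
T_j=\sqrt{\|w_j\|^2-\delta^2}\qquad(0\le j\le M)
\]
is a positive number; for $d\ge2$ it is the length of a tangent segment from $w_j$ to the ball. For $0\le j\le M-1$ let $L_j$ be the number $L$ of Lemma~\ref{lem:step} at $w=w_j$, and let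
\[
\Lambda=\max_{0\le j\le M-1}L_j=L_k,\qquad C=c(\Lambda),\qquad S=s(\Lambda).
\]
Since $c(L_j)\le C$ and $s(L_j)\ge S$, and since $w_{j+1}\notin K$, Lemma~\ref{lem:step} gives for $0\le j\le M-1$
\begin{align}
r_{j+1}&\le c(L_j)\,r_j\le Cr_j,\qquad \ell_j\ge Sr_j,\label{eq:contract}\\
T_j^2-T_{j+1}^2&\ge\ell_j^2+2\delta\ell_j,\label{eq:descent}\\
T_j&\ge L_j+r_j.\label{eq:room}
\end{align}
Also $C>0$, because $0<r_M\le C^Mr_0$. Finally $\|w_0\|\le\|x_0\|\le R$ by (P2) with $z=0\in C_1$, so $T_0\le T$.

For $M=1$ this already finishes the proof: by \eqref{eq:contract}, \eqref{eq:room} and \eqref{eq:VL},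
\[
\operatorname{dist}(x_1,K)=r_1\le c(L_0)\,r_0\le c(L_0)(T-L_0)\le V_1(T).
\]
For larger $M$ we want $r_M\le C^M(T_0-\Lambda)$, with the \emph{same} wedge parameter in both factors. If the largest $L_j$ occurs at $k=0$, the same two inequalities give it. But nothing in Lemma~\ref{lem:step} forces $k=0$. For $k>0$, applying \eqref{eq:room} at $j=0$ gives $C^M(T_0-L_0)$, whose second factor may be too large, and applying it at $j=k$ with $T_k\le T_0$ gives $C^{M-k}(T_0-\Lambda)$, which lacks $k$ factors $C$. The missing factors are recovered from \eqref{eq:descent}, which says by how much $T_k$ is smaller than $T_0$.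

The case $M=2$, $k=1$ shows how. Here $T_1\ge\Lambda+r_1$ and $\ell_0\ge Sr_0\ge Sr_1/C$. Using $S^2=1-C^2$ and $\delta S=\Lambda(1-C)$ from \eqref{eq:ident},
\[
T_0^2\ge T_1^2+\ell_0^2+2\delta\ell_0\ge(\Lambda+r_1)^2+(1-C^2)\frac{r_1^2}{C^2}+2\Lambda(1-C)\frac{r_1}{C}=\Bigl(\Lambda+\frac{r_1}{C}\Bigr)^2 .
\]
So $r_1\le C(T_0-\Lambda)$ and $r_2\le C^2(T_0-\Lambda)$. The perfect square is no accident: $r_1/C$ is the distance one step earlier in the wedge with parameter $\Lambda$, and in that wedge $T_j=\Lambda+r_j$ by Lemma~\ref{lem:wedge}(d). In general we compare with the distances $\bar r_j$ of the wedge with parameter $\Lambda$, normalized to agree with the true trajectory at the last step.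

\begin{proposition}\label{prop:compare}
If $r_M>0$, then $r_M\le C^M(T_0-\Lambda)$. If equality holds, then $r_0=T_0-\Lambda$, and $L_j=\Lambda$, $r_{j+1}=Cr_j$ for $0\le j\le M-1$.
\end{proposition}

\begin{proof}
Let $\bar r_j=r_M/C^{M-j}$ for $0\le j\le M$. Then $\bar r_{j+1}=C\bar r_j$, and $\bar r_j\le r_j$ because $r_M\le C^{M-j}r_j$ by \eqref{eq:contract}. The claim is $\Lambda+\bar r_0\le T_0$. By \eqref{eq:contract}, $\ell_j\ge Sr_j\ge S\bar r_j$, so \eqref{eq:descent} and \eqref{eq:ident} give for $0\le j\le M-1$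
\begin{equation}\label{eq:telescope}
\begin{aligned}
T_j^2-T_{j+1}^2&\ge\ell_j^2+2\delta\ell_j\ge S^2\bar r_j^{\,2}+2\delta S\bar r_j=(1-C^2)\bar r_j^{\,2}+2\Lambda(1-C)\bar r_j\\
&=\bar r_j^{\,2}-\bar r_{j+1}^{\,2}+2\Lambda(\bar r_j-\bar r_{j+1})=(\Lambda+\bar r_j)^2-(\Lambda+\bar r_{j+1})^2 .
\end{aligned}
\end{equation}
Thus $T_j^2-(\Lambda+\bar r_j)^2$ is nonincreasing in $j$. At the index $k$, where $L_k=\Lambda$, it is nonnegative, since \eqref{eq:room} gives
\begin{equation}\label{eq:anchor}
T_k\ge\Lambda+r_k\ge\Lambda+\bar r_k .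
\end{equation}
Hence $T_0^2-(\Lambda+\bar r_0)^2\ge0$, which is the claim.

Suppose $T_0=\Lambda+\bar r_0$. Then equality holds in \eqref{eq:anchor} and in \eqref{eq:telescope} for all $j<k$. If $k=0$, \eqref{eq:anchor} gives $r_0=\bar r_0$. If $k>0$, equality in \eqref{eq:telescope} at $j=0$ gives $\ell_0=S\bar r_0$, because $t\mapsto t^2+2\delta t$ is strictly increasing on $[0,\infty)$; then $\ell_0\ge Sr_0\ge S\bar r_0$ and $S>0$ give $r_0=\bar r_0$ again. So $r_0=T_0-\Lambda$ and $r_M=C^Mr_0$. The latter forces equality in each of the $M$ chains $r_{j+1}\le c(L_j)r_j\le Cr_j$. Since $r_j>0$ and $c(\cdot)$ is injective, $L_j=\Lambda$.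
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $M\ge1$. If $r_M=0$, then $r_M\le V_M(T)$ because $V_M(T)\ge0$. If $r_M>0$, then Proposition~\ref{prop:compare}, $T_0\le T$ and \eqref{eq:VL} give
\begin{equation}\label{eq:final}
r_M\le C^M(T_0-\Lambda)\le C^M(T-\Lambda)\le V_M(T).
\end{equation}
Take $M=2N-1$ and $M=2N$.
\end{proof}

This proves the conjecture. The ball $B(0,\delta)$ entered through (P4) and through the interior-point condition of (P5), and the radius $R$ only through $T_0\le T$. Smoothness and the dimension were not used.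

\section{The value of the bound}\label{sec:value}

\begin{proof}[Proof of Corollary~\ref{cor:value}]
Note that $R\le\sqrt2\,\delta$ is equivalent to $T\le\delta$.

(a) If $T\le\delta$, then $c(L)^M(T-L)\le0$ for all $L\ge\delta$, so $V_M(T)=0$. Theorem~\ref{thm:upper} with $N=1$ gives $\operatorname{dist}(x_1,K)=0$, and $K$ is closed. If $T>\delta$, then $c(L)^M(T-L)>0$ for $L\in(\delta,T)$, so $V_M(T)>0$; for $d\ge2$, Theorem~\ref{thm:sharp} with $N=1$ gives sets with $x_1\notin K$.

(b) Let $T>\delta$. The function $c(L)^M(T-L)$ is positive exactly on $(\delta,T)$, so all maximizers in \eqref{eq:VL} lie there and maximize $g(L)=\log(T-L)+M\log c(L)$. We have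
\[
g'(L)=-\frac1{T-L}+M\Bigl(\frac{2L}{L^2-\delta^2}-\frac{2L}{L^2+\delta^2}\Bigr)=-\frac1{T-L}+\frac{4M\delta^2}{L^3-\delta^4/L}.
\]
On $(\delta,T)$ the function $L^3-\delta^4/L$ is positive and increasing and tends to $0$ at $\delta$, while $T-L$ is positive and decreasing and tends to $0$ at $T$. So $g'$ decreases strictly from $+\infty$ to $-\infty$. Its unique zero $\Lambda_*$ is the unique maximizer, and on $(\delta,T)$ the equation $g'(L)=0$ is equivalent to $L^4-\delta^4=4M\delta^2L(T-L)$, which is the stated quartic. Finally, $\delta<\Lambda_*<T$ gives $T-\Lambda_*<T-\delta$ and $c_*<c(T)=\frac{R^2-2\delta^2}{R^2}$; apply Theorem~\ref{thm:upper} with $M=2N-1$.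
\end{proof}

The constant $\sqrt2$ is visible in the model: the apex has norm $\sqrt{L^2+\delta^2}$, which exceeds $\sqrt2\,\delta$ exactly when $L>\delta$, that is, when the wedge is acute.

\begin{example}
Let $\delta=1$, $T=31/8$ and $N=M=1$. The quartic is $L^4+4L^2-\frac{31}{2}L-1=0$, and $L=2$ is a root in $(1,T)$, since $16+16-31-1=0$. So $\Lambda_*=2$, $c_*=3/5$, $D_*=15/8$ and $V_1(T)=9/8$. Figure~\ref{fig:wedge} shows this wedge.
\end{example}

\section{The equality cases}\label{sec:equality}

Theorem~\ref{thm:equality} says that an extremal trajectory is the trajectory of the extremal wedge, and that each set $C_i$ is supported at the apex by the half-space $H_i$. The normals come from part (d) of Lemma~\ref{lem:step} at the first step. The later iterates are then identified by their step lengths alone.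

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
That $V_M(T)>0$ with a unique maximizer $c_*=c(\Lambda_*)$, $\Lambda_*\in(\delta,T)$, was shown in Section~\ref{sec:value}. For orthonormal $e_1,e_2$, the vectors $p,n_1,n_2,f$ of the theorem are those of the wedge model with data $(\Lambda_*,D_*,e_1,e_2)$, and (ii) says that $x_0=m_0$ and $w_j=m_j$ for $0\le j\le M$.

\emph{Sufficiency.} By (i), $p\in K\subseteq H_1\cap H_2$. By (ii) and Lemma~\ref{lem:wedge}(c),
\[
D_*c_*^M=\operatorname{dist}(m_M,H_1\cap H_2)\le\operatorname{dist}(x_N,K)\le\|m_M-p\|=D_*c_*^M=V_M(T).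
\]

\emph{Necessity.} Let $r_M=V_M(T)>0$. Then equality holds throughout \eqref{eq:final}. The last equality and the uniqueness of the maximizer give $\Lambda=\Lambda_*$, so $C=c_*$ and $S=s_*$; the middle one gives $T_0=T$. By Proposition~\ref{prop:compare}, $r_0=D_*$, and $L_j=\Lambda_*$, $r_{j+1}=c_*r_j>0$ for $0\le j\le M-1$. Lemma~\ref{lem:step}(d) applies at each of these steps, and
\begin{equation}\label{eq:steps}
\ell_j=s_*r_j=s_*D_*c_*^{\,j}\qquad(0\le j\le M-1).
\end{equation}

From $T_0=T$ we get $\|z_0\|=R$. By (P2) with $z=0$, $R^2\ge\|x_0\|^2\ge\|x_0-z_0\|^2+R^2$, so $x_0=z_0=w_0$.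

Apply Lemma~\ref{lem:step}(d) at $w=w_0$ with $A=C_1$, $A'=C_2$, and let $p_0=\operatorname{proj}_K(w_0)$, $e_1=v$, $e_2=u$. These vectors are orthonormal, $n_1=e_2\in N_{C_1}(p_0)$, $n_2=s_*e_1-c_*e_2\in N_{C_2}(p_0)$, and $\langle e_2,p_0\rangle=\delta$. Since $w_0=p_0+D_*e_1$,
\[
\langle w_0,e_1\rangle=L_0+D_*=T,\qquad\langle w_0,e_2\rangle=\delta,\qquad\|w_0\|^2=R^2=T^2+\delta^2 .
\]
So $w_0$ has no component orthogonal to $e_1,e_2$: $w_0=Te_1+\delta e_2=m_0$, and $p_0=w_0-D_*e_1=\Lambda_*e_1+\delta e_2=p$. This proves (i), and in particular $C_1\subseteq H_1$, $C_2\subseteq H_2$.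

It remains to show $w_j=m_j$ for $1\le j\le M$. Suppose $w_j=m_j$ with $j\le M-1$, and let $H=H_2$ for even $j$ and $H=H_1$ for odd $j$. Then $w_{j+1}\in H$, and by \eqref{eq:steps} and Lemma~\ref{lem:wedge}(b), $\|w_{j+1}-m_j\|=s_*D_*c_*^{\,j}=\operatorname{dist}(m_j,H)$. The nearest point is unique, so $w_{j+1}=\operatorname{proj}_H(m_j)=m_{j+1}$. This proves (ii).
\end{proof}

The sets themselves are not determined. For instance $C_i=H_i\cap B(0,R)$ is also extremal: by Lemma~\ref{lem:wedge}(d) the points $m_j$ and $p$ have norm at most $R$, and a nearest point in $H_i$ that lies in $C_i\subseteq H_i$ is the nearest point in $C_i$, so (i) and (ii) hold.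

\begin{thebibliography}{9}

\bibitem{LG}
Alan Luner and Benjamin Grimmer,
\emph{Performance Estimation for Smooth and Strongly Convex Sets},
arXiv:2410.14811 (2024).

\bibitem{Rock}
Rockafellar,
\emph{Convex Analysis}.

\end{thebibliography}
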